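\title{Real points and inertia of Deligne--Mumford stacks:\\ a Smith--Thom inequality that fails}

\begin{abstract}
The total mod $2$ Betti number of the real locus of a real algebraic variety is at most that of its complex locus. A conjecture posed by Ambrosi and de Gaay Fortman extends this to a separated Deligne--Mumford stack $\mathcal X$ of finite type over $\mathbb R$, with the space $|\mathcal X(\mathbb R)|$ of isomorphism classes of real points on the left and the coarse space $I_{\mathcal X}(\mathbb C)$ of the inertia stack on the right. We disprove the conjecture by a smooth six-dimensional quotient stack for which the two numbers are $128$ and $112$, and we show that the left side is not bounded by $C$ times the $e$-th power of the right side for any $C$ and any $e<13/11$. We also prove that the conjectured inequality holds when no geometric stabilizer has order divisible by $4$.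
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=\operatorname{Gal}(\mathbb C/\mathbb R)=\{1,\sigma\}$. For a topological space $T$ put
\[
h(T)=\sum_i \dim_{\mathbb F_2}\mathrm H^i(T,\mathbb F_2),
\]
where $\mathrm H^i$ is sheaf cohomology; on manifolds it agrees with singular cohomology. The classical Smith--Thom inequality says that $h(X(\mathbb R))\le h(X(\mathbb C))$ for a real algebraic variety $X$. We ask what remains of it when points are allowed to have finite automorphism groups. Throughout, $\mathcal X$ is a separated Deligne--Mumford stack of finite type over $\mathbb R$.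

\subsection{The conjecture}

For the left side, let $|\mathcal X(\mathbb R)|$ be the set of isomorphism classes of morphisms $\operatorname{Spec}\mathbb R\to\mathcal X$. A \emph{test scheme} is a scheme $T$ of finite type over $\mathbb R$ with a morphism $T\to\mathcal X$. We give $|\mathcal X(\mathbb R)|$ the finest topology for which all the induced maps $T(\mathbb R)\to|\mathcal X(\mathbb R)|$ are continuous, $T(\mathbb R)$ carrying its Euclidean topology. Thus a subset of $|\mathcal X(\mathbb R)|$ is closed if and only if its preimage in every $T(\mathbb R)$ is closed, and a map out of $|\mathcal X(\mathbb R)|$ is continuous if and only if its composite with every $T(\mathbb R)\to|\mathcal X(\mathbb R)|$ is. If $\mathcal X$ is a scheme, it is a test scheme for itself and we recover the Euclidean topology.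

For the right side, the first candidate is $M(\mathbb C)$, where $M$ is the coarse moduli space of $\mathcal X$. It is too small. The real points of the classifying stack $B(\mathbb Z/2)$ are the $\mathbb Z/2$-torsors over $\operatorname{Spec}\mathbb R$, and there are two of them, the trivial one and $\operatorname{Spec}\mathbb C$, while $M(\mathbb C)$ is a single point. A complex point with automorphisms may have several real forms, and the right side must make room for them. The inertia stack $\mathcal I_{\mathcal X}$ does so: its objects over a scheme $T$ are the pairs $(x,g)$ with $x\in\mathcal X(T)$ and $g\in\operatorname{Aut}(x)$. Let $I_{\mathcal X}$ be its coarse moduli space and give $I_{\mathcal X}(\mathbb C)$ the Euclidean topology. The fiber of $I_{\mathcal X}(\mathbb C)\to M(\mathbb C)$ over the class of $x$ is the set of conjugacy classes of $\operatorname{Aut}(x)$; for $B(\mathbb Z/2)$ it has two points, as needed. The following conjecture is posed in \cite{AGF}.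

\begin{quote}
\textbf{Conjecture.} For every separated Deligne--Mumford stack $\mathcal X$ of finite type over $\mathbb R$,
\begin{equation}\label{eq:conj}
h(|\mathcal X(\mathbb R)|)\le h(I_{\mathcal X}(\mathbb C)).
\end{equation}
\end{quote}

There are good reasons to guess that \eqref{eq:conj} holds. If $\mathcal X$ is a variety, then $I_{\mathcal X}=\mathcal X$ and \eqref{eq:conj} is the Smith--Thom inequality. At the other extreme, the inequality holds point by point: over each point of $M(\mathbb C)$, the set $|\mathcal X(\mathbb R)|$ has at most as many points as $I_{\mathcal X}(\mathbb C)$ (Proposition~\ref{prop:pointwise}), and this gives \eqref{eq:conj} for classifying stacks of finite \'etale group schemes.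

\subsection{Results}

The conjecture is false, and it cannot be repaired by a multiplicative constant.

\begin{theorem}\label{thm:counter}
There is a smooth, geometrically irreducible, separated Deligne--Mumford stack $\mathcal X=[U/\Gamma]$ of finite type over $\mathbb R$, with $U$ affine of dimension $6$ and $\Gamma$ a finite \'etale group scheme, such that
\[
h(|\mathcal X(\mathbb R)|)=128\qquad\text{and}\qquad h(I_{\mathcal X}(\mathbb C))=112 .
\]
\end{theorem}

\begin{theorem}\label{thm:family}
For all integers $b,k\ge1$, with $q=2^b$, there is a smooth, geometrically irreducible, separated Deligne--Mumford stack $\mathcal X=[U/\Gamma]$ of finite type over $\mathbb R$, with $U$ affine and $\Gamma$ a finite \'etale group scheme, such that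
\[
h(|\mathcal X(\mathbb R)|)=q^{k^2+k+1}\qquad\text{and}\qquad h(I_{\mathcal X}(\mathbb C))<2\,q^{k^2+2}.
\]
In particular the ratio $h(|\mathcal X(\mathbb R)|)/h(I_{\mathcal X}(\mathbb C))$ is unbounded, and for every $C$ and every $e<13/11$ there is such an $\mathcal X$ with $h(|\mathcal X(\mathbb R)|)>C\,h(I_{\mathcal X}(\mathbb C))^{e}$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $\mathcal X$ be a separated Deligne--Mumford stack of finite type over $\mathbb R$ such that $4\nmid|\operatorname{Aut}(x)|$ for all $x\in\mathcal X(\mathbb C)$. Then $h(|\mathcal X(\mathbb R)|)\le h(I_{\mathcal X}(\mathbb C))$.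
\end{theorem}

The stabilizers in Theorem~\ref{thm:counter} have order $16$. We do not settle the case in which the largest power of $2$ dividing the order of a stabilizer is $4$ or $8$.

\subsection{The role of monodromy}

The pointwise inequality compares the sizes of two finite sets; it does not embed one in the other. When the point of $M(\mathbb C)$ moves, the two sets sweep out covering spaces, and these may have different monodromy. Monodromy is expensive in mod $2$ cohomology: the trivial double covering of $\mathbb{RP}^n$ has $h=2(n+1)$, the nontrivial one $S^n$ has $h=2$. In our examples every stabilizer is an abelian group $A$ on which $\sigma$ acts by $-1$. The real points form a covering with fiber $A/2A$, the inertia forms a covering with fiber $A$, and the monodromy is chosen to act trivially on $A/2A$ while fixing few elements of $A$. In Theorem~\ref{thm:positive} the same mechanism has no room to operate: a complex point has at most two real forms, the excess is measured by a local system of rank one over $\mathbb F_2$, and such a local system is constant.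

Section~\ref{sec:real} describes $|\mathcal X(\mathbb R)|$ as a set and as a space, Section~\ref{sec:counter} proves Theorems~\ref{thm:counter} and~\ref{thm:family}, and Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}.

\section{The space of real points}\label{sec:real}

We fix the notation
\[
S=|\mathcal X(\mathbb R)|,\qquad B=M(\mathbb C)^G,\qquad \pi\colon S\to B,\quad x\mapsto[x_{\mathbb C}],
\]
where $M$ is the coarse moduli space of $\mathcal X$. The map $\pi$ is continuous, because for a test scheme $T$ the composite $T(\mathbb R)\subset T(\mathbb C)\to M(\mathbb C)$ is.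

\subsection{Standard facts}

\begin{enumerate}
\item[(F1)] The diagonal of $\mathcal X$ is finite and unramified. Hence, for schemes $T,T'$ over $\mathcal X$, the fiber product $T\times_{\mathcal X}T'$ is a scheme, finite over $T\times_{\mathbb R}T'$; and $\mathcal I_{\mathcal X}\to\mathcal X$, a base change of the diagonal, is finite and unramified.
\item[(F2)] (Keel--Mori.) The coarse space $M$ is a separated algebraic space of finite type over $\mathbb R$, the morphism $\mathcal X\to M$ is proper, and $M(\mathbb C)$ is the set of isomorphism classes of $\mathcal X(\mathbb C)$. The same holds for $\mathcal I_{\mathcal X}$ and its open and closed substacks.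
\item[(F3)] For an \'etale surjection $M'\to M$ with $M'\subset\mathbb A^d_{\mathbb R}$ affine, $M'(\mathbb C)\to M(\mathbb C)$ is a surjective local homeomorphism. So $M(\mathbb C)$ is Hausdorff, locally compact and second countable, and it has covering dimension at most $2d$, being a countable union of compact sets that embed in $\mathbb C^d$.
\item[(F4)] A proper morphism of separated algebraic spaces of finite type over $\mathbb R$ induces a closed map with compact fibers on complex points. A proper morphism $T'\to T$ of schemes of finite type over $\mathbb R$ induces a closed map with compact fibers on real points: the claim is local on $T$, and for $T$ affine $T'$ is separated, so that $T'(\mathbb R)$ is closed in $T'(\mathbb C)$.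
\item[(F5)] (Smith--Thom.) Let $G$ act on a locally compact, second countable Hausdorff space $T$ of finite covering dimension with $h(T)<\infty$. Then $h(T^G)\le h(T)$. By (F3) this applies to every $G$-stable closed subset $T$ of $M(\mathbb C)$ with $h(T)<\infty$.
\item[(F6)] (Galois descent.) Let $T$ be an $\mathbb R$-scheme and $s$ the nontrivial automorphism of $T_{\mathbb C}$ over $T$. Then $\mathcal X(T)$ is equivalent to the groupoid of pairs $(\xi,\varphi)$ with $\xi\in\mathcal X(T_{\mathbb C})$ and $\varphi\colon s^*\xi\to\xi$ an isomorphism with $\varphi\circ s^*\varphi=1$; a morphism $(\xi,\varphi)\to(\xi',\varphi')$ is an $\alpha\colon\xi\to\xi'$ with $\varphi'=\alpha\,\varphi\,s^*(\alpha)^{-1}$. We call $\varphi$ a \emph{descent datum}. For $T=\operatorname{Spec}\mathbb R$ we write $\sigma$ for $s^*$; it is an involution of the groupoid $\mathcal X(\mathbb C)$ that induces complex conjugation on $M(\mathbb C)$.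
\end{enumerate}

\subsection{The fibers of $\pi$}

A point of $B$ is the class of an $x\in\mathcal X(\mathbb C)$ with $\sigma x\cong x$. To count the descent data on $x$, we place them in one group together with the automorphisms of $x$. Let $A=\operatorname{Aut}(x)$ and
\[
E=\{(g,\varphi): g\in G,\ \varphi\colon gx\xrightarrow{\ \sim\ }x\},\qquad (g,\varphi)(g',\psi)=(gg',\varphi\circ g(\psi)).
\]
This is a group, $A=\{(1,\varphi)\}$ is the kernel of the projection $E\to G$, and the projection is onto because $\sigma x\cong x$. An isomorphism $x\cong x'$ identifies the pairs $(E,A)$, so up to isomorphism the pair depends only on the point of $B$. An \emph{involution} is an element of order exactly $2$.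

\begin{lemma}\label{lem:fiber}
Let $x\in\mathcal X(\mathbb C)$ have class $\beta\in B$. Then $(\sigma,\varphi)^2=(1,\varphi\,\sigma(\varphi))$ in $E$, and $\pi^{-1}(\beta)$ is the set of $A$-conjugacy classes of involutions in $E\setminus A$. The real point given by an involution $r$ has automorphism group $C_A(r)$, the centralizer of $r$ in $A$.
\end{lemma}

\begin{proof}
The formula is the definition of the product, and it shows that the involutions in $E\setminus A$ are the descent data on $x$. By (F6), a point of $\pi^{-1}(\beta)$ is the class of a pair $(x',\varphi')$ with $x'\cong x$; transporting $\varphi'$ along such an isomorphism, we may take $x'=x$. Finally $(1,\alpha)(\sigma,\varphi)(1,\alpha)^{-1}=(\sigma,\alpha\,\varphi\,\sigma(\alpha)^{-1})$, so isomorphisms of descent data on $x$ are conjugations by $A$.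
\end{proof}

\begin{proposition}\label{prop:pointwise}
For $\beta\in B$, the fiber $\pi^{-1}(\beta)$ has at most as many points as the fiber of $I_{\mathcal X}(\mathbb C)\to M(\mathbb C)$ over $\beta$.
\end{proposition}

\begin{proof}
By Burnside's orbit count, $A$ has $|A|^{-1}\sum_{a\in A}|C_E(a)\setminus A|$ orbits on $E\setminus A$ and $|A|^{-1}\sum_{a\in A}|C_A(a)|$ orbits on $A$. The set $C_E(a)\setminus A$ is empty or a coset of $C_A(a)$, so the first number is at most the second. Now apply Lemma~\ref{lem:fiber}.
\end{proof}

For $\mathcal X=B\Gamma$ with $\Gamma$ finite \'etale, $M(\mathbb C)$ is a point, both spaces in \eqref{eq:conj} are finite and Hausdorff (see Proposition~\ref{prop:cover} below), and $h$ counts their points; so \eqref{eq:conj} holds.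

\subsection{The topology of $S$}

The definition of the topology involves all test schemes, and we want a single one that sees everything. An atlas $U\to\mathcal X$ will not do, since $U(\mathbb R)\to S$ need not be onto: $\operatorname{Spec}\mathbb R\to B(\mathbb Z/2)$ misses the torsor $\operatorname{Spec}\mathbb C$. One has to remember the descent datum as well. In \cite{AGF} this is done through the fixed groupoid of the topological groupoid with involution attached to an \'etale presentation. We need closed maps rather than open ones, so we carry out the construction for a proper cover.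

\begin{lemma}\label{lem:closed}
Let $f\colon\mathcal Y\to\mathcal X$ be proper and representable by schemes. Then $|\mathcal Y(\mathbb R)|\to|\mathcal X(\mathbb R)|$ is continuous and closed.
\end{lemma}

\begin{proof}
A test scheme for $\mathcal Y$ is, via $f$, a test scheme for $\mathcal X$; this gives continuity. Let $C\subset|\mathcal Y(\mathbb R)|$ be closed and $T\to\mathcal X$ a test scheme. Then $T'=\mathcal Y\times_{\mathcal X}T$ is a test scheme for $\mathcal Y$, proper over $T$, and the preimage $C'$ of $C$ in $T'(\mathbb R)$ is closed. A real point of $T'$ is a triple of a $y\in\mathcal Y(\mathbb R)$, a $t\in T(\mathbb R)$ and an isomorphism between their images in $\mathcal X(\mathbb R)$. So $t$ maps into $f(C)$ if and only if $t$ lies in the image of $C'$, which is closed by (F4).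
\end{proof}

A \emph{proper cover} is a proper surjective morphism $V\to\mathcal X$ with $V$ a quasi-projective scheme over $\mathbb R$. Proper covers exist. By \cite[Thm.~2.7]{EHKV} there is a finite surjective morphism $V_0\to\mathcal X$ from a scheme, which is then separated and of finite type over $\mathbb R$, and Chow's lemma gives a proper surjection $V\to V_0$ with $V$ quasi-projective.

Fix a proper cover, write $x_v\in\mathcal X(\mathbb C)$ for the image of $v\in V(\mathbb C)$, and put $R=V\times_{\mathcal X}V$, a quasi-projective scheme by (F1). We write its points as triples $(v,v',\varphi)$ with $\varphi\colon x_{v'}\to x_v$. Let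
\[
\mu\colon R(\mathbb C)\to M(\mathbb C),\quad (v,v',\varphi)\mapsto[x_v].
\]
It is induced by the composite of proper morphisms $R\to V\to\mathcal X\to M$, so it is a closed map by (F4). Since $x_{\sigma v}=\sigma x_v$, the descent data on the objects $x_v$ form the subspace
\[
D_1=\{(v,\sigma v,\varphi)\in R(\mathbb C):\ \varphi\,\sigma(\varphi)=1\}\subset R(\mathbb C),
\]
and (F6) defines a map $p\colon D_1\to S$ with $\pi p=\mu|_{D_1}$.

\begin{proposition}\label{prop:cover}
The set $D_1$ is closed in $R(\mathbb C)$, and $p$ is a continuous closed surjection with compact fibers; in particular $S$ carries the quotient topology from $D_1$. The space $S$ is Hausdorff, and $\pi\colon S\to B$ is a closed map with finite fibers.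
\end{proposition}

\begin{proof}
The point is to realize $D_1$ as the real locus of a test scheme. Let $\operatorname{inv}\colon R\to R$ be the involution $(v,v',\varphi)\mapsto(v',v,\varphi^{-1})$, and let $s=\operatorname{inv}\times\sigma$, an antilinear involution of $R_{\mathbb C}$. Since $R$ is quasi-projective, $s$ defines a real form: there is a quasi-projective $\mathbb R$-scheme $\widetilde R$ with $\widetilde R_{\mathbb C}=R_{\mathbb C}$ whose conjugation is $s$. Its real locus is the set of points of $R(\mathbb C)$ fixed by
\[
(v,v',\varphi)\longmapsto(\sigma v',\sigma v,\sigma(\varphi)^{-1}),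
\]
which is $D_1$. As the fixed set of a continuous involution of a Hausdorff space, $D_1$ is closed.

Let $\xi_1,\xi_2\in\mathcal X(R_{\mathbb C})$ be the pullbacks, along the two projections to $V$, of the object defining $V\to\mathcal X$, and let $\Phi\colon\xi_2\to\xi_1$ be the universal isomorphism. Then $s^*\xi_1=\xi_2$ and $s^*\Phi=\Phi^{-1}$, so $\Phi$ is a descent datum on $\xi_1$, and (F6) gives a morphism $\widetilde R\to\mathcal X$. It is representable by schemes by (F1). It is proper, because its base change to $\mathbb C$ is the proper morphism $R_{\mathbb C}\to V_{\mathbb C}\to\mathcal X_{\mathbb C}$. At a point $(v,\sigma v,\varphi)$ of $D_1$ the pair $(\xi_1,\Phi)$ restricts to $(x_v,\varphi)$, so the induced map on real points is $p$. By Lemma~\ref{lem:closed}, $p$ is continuous and closed. The fiber of $p$ over the class of $x\in\mathcal X(\mathbb R)$ is the image of the real locus of $\widetilde R\times_{\mathcal X,x}\operatorname{Spec}\mathbb R$, a proper $\mathbb R$-scheme, so it is compact. For surjectivity, let $(\xi,\psi)$ be a real point. As $V\to\mathcal X$ is surjective and of finite type, there are $v\in V(\mathbb C)$ and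 $\alpha\colon\xi\to x_v$, and $(v,\sigma v,\alpha\,\psi\,\sigma(\alpha)^{-1})\in D_1$ maps to the class of $(\xi,\psi)$.

Let $s_1\ne s_2$ in $S$. The disjoint compact sets $p^{-1}(s_1)$, $p^{-1}(s_2)$ have disjoint open neighborhoods $O_1,O_2$ in the Hausdorff space $D_1$, and the sets $S\setminus p(D_1\setminus O_i)$ are disjoint open neighborhoods of the $s_i$. So $S$ is Hausdorff. If $C\subset S$ is closed, then $p^{-1}(C)$ is closed in $R(\mathbb C)$ and $\pi(C)=\mu(p^{-1}(C))$ is closed. The fibers of $\pi$ are finite by Lemma~\ref{lem:fiber}.
\end{proof}

\subsection{Quotient stacks}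

A finite \'etale group scheme $\Gamma$ over $\mathbb R$ is the same as a finite group $\Gamma(\mathbb C)$ with an automorphism $\sigma$ such that $\sigma^2=1$. Let $\Gamma$ act on an affine scheme $U$ of finite type over $\mathbb R$, so that $\overline{\gamma u}=\sigma(\gamma)\bar u$ on complex points. Then $\mathcal X=[U/\Gamma]$ is a separated Deligne--Mumford stack of finite type, $U\to\mathcal X$ is a $\Gamma$-torsor, and the isomorphisms $x_{u'}\to x_u$ are the $\gamma\in\Gamma(\mathbb C)$ with $\gamma u'=u$. If $U$ is smooth and geometrically irreducible, so is $\mathcal X$.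

\begin{corollary}\label{cor:quotient}
With the quotient topologies,
\begin{align*}
|\mathcal X(\mathbb R)|&=\{(u,\gamma):\gamma\bar u=u,\ \gamma\,\sigma(\gamma)=1\}/\Gamma(\mathbb C), & \delta\cdot(u,\gamma)&=(\delta u,\delta\gamma\,\sigma(\delta)^{-1}),\\
I_{\mathcal X}(\mathbb C)&=\{(u,\gamma):\gamma u=u\}/\Gamma(\mathbb C), & \delta\cdot(u,\gamma)&=(\delta u,\delta\gamma\delta^{-1}),
\end{align*}
where both sets of pairs are subspaces of $U(\mathbb C)\times\Gamma(\mathbb C)$.
\end{corollary}

\begin{proof}
The finite \'etale surjection $U\to\mathcal X$ is a proper cover with $R\cong U\times\Gamma$ via $(u,u',\gamma)\mapsto(u,\gamma)$. Under this isomorphism $D_1$ is the first set of pairs, and by (F6) the fibers of $p$ are the orbits of the first action; apply Proposition~\ref{prop:cover}. The second set is $J(\mathbb C)$ for $J=U\times_{\mathcal X}\mathcal I_{\mathcal X}$. The morphism $J\to\mathcal I_{\mathcal X}\to I_{\mathcal X}$ is proper and surjective, so $J(\mathbb C)\to I_{\mathcal X}(\mathbb C)$ is a continuous closed surjection by (F4), and by (F2) its fibers are the orbits of the second action.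
\end{proof}

\section{Counterexamples}\label{sec:counter}

\subsection{Abelian stabilizers inverted by conjugation}

We want many real forms over each point of $B$, and we want to prescribe their monodromy. For an abelian stabilizer $A$ with $\sigma=-1$, every element of $A$ satisfies the condition $\gamma\,\sigma(\gamma)=1$. The monodromy is supplied by a second group $F$ acting both on $A$ and, freely, on a variety.

Let $F$ be a finite group acting by automorphisms $a\mapsto f(a)$ on a finite abelian group $A$, written additively. Write the elements of $\Gamma(\mathbb C)=A\rtimes F$ as products $af$, with $faf^{-1}=f(a)$. Since $-1$ commutes with every automorphism of $A$, the rule $\sigma(af)=(-a)f$ defines an automorphism with $\sigma^2=1$. This gives a finite \'etale group scheme $\Gamma$ over $\mathbb R$ with a homomorphism to the constant group $F$. Let $F$ act by $\mathbb R$-automorphisms on an affine scheme $U$ of finite type, let $\Gamma$ act through $F$, and put $\mathcal X=[U/\Gamma]$.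

\begin{lemma}\label{lem:semidirect}
Assume that, for $u\in U(\mathbb C)$ and $f\in F$, each of the equations $fu=u$ and $f\bar u=u$ implies $f=1$. Then all stabilizers of $\mathcal X$ are isomorphic to $A$, and
\[
|\mathcal X(\mathbb R)|=\bigl(U(\mathbb R)\times A/2A\bigr)/F,\qquad I_{\mathcal X}(\mathbb C)=\bigl(U(\mathbb C)\times A\bigr)/F .
\]
Moreover $I_{\mathcal X}(\mathbb C)^G=\bigl(U(\mathbb R)\times A[2]\bigr)/F$, where $A[2]=\{a:2a=0\}$.
\end{lemma}

\begin{proof}
We use Corollary~\ref{cor:quotient}. If $\gamma=af$ satisfies $\gamma\bar u=u$, then $f\bar u=u$, so $f=1$ and $u\in U(\mathbb R)$. The condition $\gamma\,\sigma(\gamma)=1$ reads $a-a=0$ and always holds. So the first set of pairs is $U(\mathbb R)\times A$. For $\delta=cf$ with $c\in A$ we have $\sigma(\delta)^{-1}=f^{-1}c$, hence $\delta\cdot(u,a)=(fu,\,f(a)+2c)$. Dividing first by $A$ and then by $F$ gives the first formula. If $\gamma=af$ fixes $u$, then $f=1$; so the stabilizer of $u$ is $A$ and the second set of pairs is $U(\mathbb C)\times A$, with $\delta\cdot(u,a)=(fu,f(a))$ because $A$ is abelian. This gives the second formula. Conjugation acts by $(u,a)\mapsto(\bar u,-a)$,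 and it fixes the class of $(u,a)$ if and only if $(f\bar u,-f(a))=(u,a)$ for some $f$, which forces $f=1$, $u=\bar u$ and $2a=0$.
\end{proof}

The last formula locates the failure of the most natural approach to \eqref{eq:conj}, which is to apply the Smith--Thom inequality to $I_{\mathcal X}$ and compare $I_{\mathcal X}(\mathbb C)^G$ with $|\mathcal X(\mathbb R)|$. Both are coverings of $U(\mathbb R)/F$, of the same degree $|A[2]|=|A/2A|$, but $A[2]$ and $A/2A$ need not be isomorphic as $F$-sets.

For a space $T$ with an action of $F$ and a finite $F$-set $\Omega$,
\begin{equation}\label{eq:orbits}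
(T\times\Omega)/F=\coprod_{F\omega\in\Omega/F}T/F_\omega ,
\end{equation}
with $F_\omega$ the stabilizer of $\omega$. So we need a variety $U$ for which $h(U(\mathbb R)/F)$ is as large as $h(U(\mathbb C)/F)$, while $h(U(\mathbb C)/F')$ is much smaller for proper subgroups $F'$. Complexified spheres have both properties.

\subsection{Products of affine quadrics}

For $n\ge1$ let $Q_n=\{x_0^2+\dots+x_n^2=1\}\subset\mathbb A^{n+1}_{\mathbb R}$. It is smooth and geometrically irreducible of dimension $n$, and $Q_n(\mathbb R)=S^n$.

\begin{lemma}\label{lem:quadric}
Let $U=Q_{n_1}\times\dots\times Q_{n_m}$ and let $F=\{\pm1\}^m$ act by one sign on each factor. Then the hypotheses of Lemma~\ref{lem:semidirect} hold, $U(\mathbb C)/F'$ is homotopy equivalent to $U(\mathbb R)/F'$ for every subgroup $F'\subset F$, and $h(U(\mathbb R)/F)=\prod_j(n_j+1)$.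
\end{lemma}

\begin{proof}
Let $f\ne1$ and let $x$ be the component of $u$ in a factor where $f$ has sign $-1$. If $fu=u$, then $x=-x$, so $x=0$, which is not on the quadric. If $f\bar u=u$, then $x=-\bar x$, so $x=is$ with $s$ real and $\sum x_j^2=-|s|^2\ne1$.

Write a point of $Q_n(\mathbb C)$ as $x=p+is$ with $p,s$ real; the equation becomes $|p|^2-|s|^2=1$ and $p\cdot s=0$. For $t\in[0,1]$ put
\[
H_t(p+is)=\sqrt{1+t^2|s|^2}\,\frac{p}{|p|}+its .
\]
The real part has squared norm $1+|ts|^2$ and is orthogonal to $ts$, so $H_t$ maps $Q_n(\mathbb C)$ to itself. Also $H_1$ is the identity, $H_0$ has image $S^n$, each $H_t$ fixes $S^n$ pointwise, and $H_t(-x)=-H_t(x)$. The product of these deformation retractions is $F$-equivariant and descends to the quotients by $F'$. Finally $U(\mathbb R)/F=\prod_j\mathbb{RP}^{n_j}$, and $h(\mathbb{RP}^n)=n+1$ is multiplicative by the K\"unneth formula.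
\end{proof}

All spaces that occur are manifolds, as $F$ acts freely, so $h$ may be computed in singular cohomology.

\subsection{The smallest case}

\begin{example}\label{ex:small}
Let $A=\mathbb Z/2\oplus\mathbb Z/4$, let the generator of $F=\{\pm1\}$ act by $(y,w)\mapsto(y,w+2y)$, and let $U=Q_n$, $N=n+1$. By \eqref{eq:orbits} and Lemma~\ref{lem:quadric}, a fixed point of $F$ contributes a copy of $\mathbb{RP}^n$ up to homotopy, with $h=N$, and a free orbit contributes a copy of $S^n$, with $h=2$.
\begin{itemize}
\item On $A/2A$, which has four elements, $F$ acts trivially. So $h(|\mathcal X(\mathbb R)|)=4N$.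
\item On $A[2]$, $F$ fixes $(0,0)$ and $(0,2)$ and swaps $(1,0)$ and $(1,2)$. So $h(I_{\mathcal X}(\mathbb C)^G)=2N+2$.
\item On $A$, $F$ fixes the four elements $(0,w)$ and has the free orbits $\{(1,0),(1,2)\}$ and $\{(1,1),(1,3)\}$. So $h(I_{\mathcal X}(\mathbb C))=4N+4$.
\end{itemize}
The real locus already has more cohomology than $I_{\mathcal X}(\mathbb C)^G$. The inequality \eqref{eq:conj} survives, by a margin of $4$, thanks to the fixed elements $(0,1)$ and $(0,3)$ of order $4$.
\end{example}

For large $N$ the comparison is between $|A/2A|$ and the number $|A^F|$ of fixed elements, which in the example are both $4$. To tip the balance we add summands $\mathbb Z/2$ to $A$ and enlarge $F$ so that it moves every element with a nonzero component in these summands. Each summand doubles $|A/2A|$ and leaves $A^F=\mathbb Z/4$ unchanged. For Theorem~\ref{thm:family} we also replace $\mathbb F_2$ by a larger field.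

\subsection{The family}

Let $b,k,n\ge1$, $q=2^b$, $\mathbb F=\mathbb F_q$ and $N=n+1$. Put
\[
Y=\mathbb F^k,\qquad W=(\mathbb Z/4)^b,\qquad A=Y\oplus W,\qquad F=\operatorname{Hom}_{\mathbb F}(Y,\mathbb F).
\]
The subgroup $2W=W[2]$ has order $q$; fix an additive isomorphism $\iota\colon\mathbb F\to 2W$, and let $F$ act on $A$ by
\[
f(y,w)=(y,\;w+\iota(f(y))).
\]
Each such map is additive, and $f(f'(y,w))=(f+f')(y,w)$, so this is an action by automorphisms. Identify $F$ with $\mathbb F^k$ by writing $f(y)=\sum_ic_iy_i$, and identify the additive group $\mathbb F$ with $\{\pm1\}^b$ by choosing an $\mathbb F_2$-basis. Then $F=\{\pm1\}^{bk}$ acts by signs on $U=(Q_n)^{bk}$, the coordinate $c_i$ acting on the $i$-th block of $b$ factors. Let $\mathcal X=\mathcal X_{b,k,n}=[U/\Gamma]$ be the resulting stack. It is smooth, geometrically irreducible, separated and of finite type, and $\mathcal X_{1,1,n}$ is Example~\ref{ex:small}.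

\begin{proposition}\label{prop:family}
For $y\in Y$ let $F_y=\{f\in F:f(y)=0\}$. Then
\begin{align}
h(|\mathcal X(\mathbb R)|)&=q^{k+1}N^{bk},\label{eq:real}\\
h(I_{\mathcal X}(\mathbb C))&=q^2N^{bk}+q\sum_{y\ne0}h\bigl((S^n)^{bk}/F_y\bigr)\label{eq:inertia}\\
&\le q^2N^{bk}+(q^k-1)\,q^2N^{b(k-1)}.\label{eq:bound}
\end{align}
\end{proposition}

\begin{proof}
Since $\iota(f(y))\in 2W=2A$, the group $F$ acts trivially on $A/2A=Y\oplus W/2W$, which has $q^{k+1}$ elements. So $|\mathcal X(\mathbb R)|$ consists of $q^{k+1}$ copies of $(\mathbb{RP}^n)^{bk}$, which proves \eqref{eq:real}.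

The $q^2$ elements $(0,w)$ of $A$ are fixed by $F$. For $y\ne0$ the map $F\to\mathbb F$, $f\mapsto f(y)$, is onto, so the orbits in $\{y\}\times W$ are the $q^2/q=q$ cosets of $2W$, each with stabilizer $F_y$. Now \eqref{eq:inertia} follows from Lemma~\ref{lem:semidirect}, \eqref{eq:orbits} and Lemma~\ref{lem:quadric}.

For \eqref{eq:bound} we show $h((S^n)^{bk}/F_y)\le qN^{b(k-1)}$ for $y\ne0$. Choose $i$ with $y_i\ne0$. On $F_y$ the coordinate $c_i$ is determined by the others, which are arbitrary; so forgetting $c_i$ is an isomorphism $F_y\cong\mathbb F^{k-1}$. Forgetting the $i$-th block of spheres therefore makes $(S^n)^{bk}/F_y$ a fiber bundle over $(S^n)^{b(k-1)}/\mathbb F^{k-1}=(\mathbb{RP}^n)^{b(k-1)}$ with fiber $(S^n)^b$, whose structure group acts by signs on the factors of the fiber. The groups $\mathrm H^j(S^n,\mathbb F_2)$ have at most two elements, so the antipodal map acts trivially on them, and by the K\"unneth formula signs act trivially on $\mathrm H^*((S^n)^b,\mathbb F_2)$. The second page of the Serre spectral sequence is thus the tensor product of the cohomology of the base and that of the fiber, of total dimension $N^{b(k-1)}2^b$,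 and this bounds $h$ of the total space.
\end{proof}

For $b=1$, $k=2$ we compare $8N^2$ with the bound $4N^2+12N$, and the first is larger exactly when $N>3$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $\mathcal X_{1,2,3}$, so that $A=(\mathbb Z/2)^2\oplus\mathbb Z/4$, $F=\{\pm1\}^2$ and $U=Q_3\times Q_3$. By \eqref{eq:real}, $h(|\mathcal X(\mathbb R)|)=2^3\cdot4^2=128$. As $y$ runs over the three nonzero elements of $Y$, the group $F_y$ runs over the three subgroups of order $2$ of $F$, and the quotients of $S^3\times S^3$ are $\mathbb{RP}^3\times S^3$, $S^3\times\mathbb{RP}^3$ and $(S^3\times S^3)/\pm(1,1)$. Viewing $S^3$ as the group of unit quaternions, $\pm(u,v)\mapsto(\pm u,u^{-1}v)$ is a homeomorphism of the last one with $\mathbb{RP}^3\times S^3$, with inverse $(\pm u,w)\mapsto\pm(u,uw)$. So each quotient has $h=4\cdot2=8$, and \eqref{eq:inertia} gives $h(I_{\mathcal X}(\mathbb C))=4\cdot16+2\cdot3\cdot8=112$.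
\end{proof}

\begin{remark}
The same $\Gamma$ with $U=Q_2\times Q_3$ gives a counterexample of dimension $5$. The orbit counts are unchanged and $h(\mathbb{RP}^2\times\mathbb{RP}^3)=12$, so $h(|\mathcal X(\mathbb R)|)=8\cdot12=96$. The three quotients by subgroups of order $2$ are $\mathbb{RP}^2\times S^3$, $S^2\times\mathbb{RP}^3$ and an $S^3$-bundle over $\mathbb{RP}^2$, with $h=6$, $h=8$ and $h\le6$. Hence $h(I_{\mathcal X}(\mathbb C))\le4\cdot12+2(6+8+6)=88$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
We choose $n$ so that the two terms of \eqref{eq:bound} are of the same size: $n=2^k-1$, so $N^b=q^k$. Then \eqref{eq:real} gives $q^{k+1}q^{k^2}$, and \eqref{eq:bound} gives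
\[
h(I_{\mathcal X}(\mathbb C))\le q^{k^2+2}+(q^k-1)\,q^2q^{k^2-k}<2q^{k^2+2}.
\]
The ratio exceeds $q^{k-1}/2$, which is unbounded for $k=2$ and $b\to\infty$. For the last claim we may assume $C>0$, and also $e\ge0$, since $h(I_{\mathcal X}(\mathbb C))\ge1$ allows us to replace $e$ by $\max(e,0)$. For $k=3$ we have $h(|\mathcal X(\mathbb R)|)=q^{13}$ and $C\,h(I_{\mathcal X}(\mathbb C))^e\le C2^eq^{11e}$, and $q^{13}>C2^eq^{11e}$ for large $q$ because $11e<13$.
\end{proof}

The ratio of exponents is $(k^2+k+1)/(k^2+2)=1+(k-1)/(k^2+2)$. For $k\ne3$ the last fraction is at most $1/6$, since $(k-2)(k-4)\ge0$, and for $k=3$ it is $2/11$; this explains the choice $k=3$.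

\section{Stabilizers of order not divisible by four}\label{sec:positive}

In this section $4\nmid|\operatorname{Aut}(x)|$ for all $x\in\mathcal X(\mathbb C)$, and we may assume $h(I_{\mathcal X}(\mathbb C))<\infty$. We fix a proper cover $V\to\mathcal X$ and keep the notation $S,B,\pi,E,A,R,\mu$ of Section~\ref{sec:real}. Let $Z\subset M(\mathbb C)$ be the set of classes $[x]$ with $|\operatorname{Aut}(x)|$ even. The plan is to prove
\[
h(S)\le h(B)+h(Z^G)\le h(M(\mathbb C))+h(Z)\le h(I_{\mathcal X}(\mathbb C)).
\]

\subsection{Two examples}

\begin{example}\label{ex:line}
Let $\mathcal X=[\mathbb A^1/\{\pm1\}]$. By Corollary~\ref{cor:quotient}, $S=(\mathbb R\sqcup i\mathbb R)/\pm1$ is a disjoint union of two closed half-lines. The coarse space is $\mathbb A^1$ with coordinate $u^2$, so $B=\mathbb R$, and $\pi$ glues the two endpoints to $0$, the only point of $Z$. The cokernel of $\mathbb F_2\to\pi_*\mathbb F_2$ is the skyscraper $\mathbb F_2$ at $0$, so $h(S)\le h(B)+h(Z^G)=2$. On the other side $I_{\mathcal X}(\mathbb C)$ is the disjoint union of $M(\mathbb C)=\mathbb C$, from $\gamma=1$, and a copy of $Z$, from $\gamma=-1$.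
\end{example}

\begin{example}\label{ex:gerbe}
Let the constant group $\mathbb Z/4$ act on $U=\{t^2+1=0\}$ with a generator sending $t$ to $-t$. Then $B=Z$ is a point with stabilizer of order $2$. The condition $\gamma\bar u=u$ forces $\gamma$ to be a generator, which violates $2\gamma=0$. So $S$ is empty and $\pi$ is not onto.
\end{example}

The general case is a mixture of these. Three things need proof beyond the examples: that $Z$ embeds in the inertia, that the points of $B$ missed by $\pi$ form an open and closed set, and that the cokernel sheaf is constant along its support.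

\subsection{Groups of order twice an odd number}

\begin{lemma}\label{lem:2m}
Let $H$ be a group of order $2m$ with $m$ odd. The elements of odd order form a characteristic subgroup $O(H)$ of index $2$. The number of involutions of $H$ is odd, and they are conjugate under $O(H)$.
\end{lemma}

\begin{proof}
By Cauchy's theorem $H$ has an involution $r$. Left multiplication by $r$ is a product of $m$ transpositions of $H$, an odd permutation. So the elements acting by even permutations form a subgroup $O$ of order $m$. It is normal of index $2$, hence contains every element of odd order, and it consists of such elements; so $O=O(H)$, which is characteristic by its description. The involutions correspond to the Sylow $2$-subgroups, so their number is odd and they are conjugate under $H=O\langle r\rangle$, hence conjugate to $r$ under $O$.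
\end{proof}

Let $\beta\in B$, with groups $A\subset E$. If $|A|$ is even, then $O=O(A)$ is normal in $E$, being characteristic in the normal subgroup $A$, and $E/O$ has order $4$. A Sylow $2$-subgroup $P$ of $E$ has order $4$ and meets $O$ trivially, so $P\cong E/O$.

\begin{lemma}\label{lem:types}
Exactly one of the following holds.
\begin{enumerate}
\item[\textup{(odd)}] $|A|$ is odd. Then $|\pi^{-1}(\beta)|=1$.
\item[\textup{(cyclic)}] $|A|$ is even and $E/O\cong\mathbb Z/4$. Then $\pi^{-1}(\beta)=\emptyset$.
\item[\textup{(Klein)}] $|A|$ is even and $E/O\cong(\mathbb Z/2)^2$. Then $|\pi^{-1}(\beta)|=2$, and two involutions in $E\setminus A$ are $A$-conjugate if and only if they have the same image in $E/O$.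
\end{enumerate}
An element $e\in E\setminus A$ with $e^2$ of order $2$ exists if and only if $\beta$ is of cyclic type.
\end{lemma}

\begin{proof}
We count classes of involutions as in Lemma~\ref{lem:fiber}.

Odd type. Lemma~\ref{lem:2m} applies to $H=E$, with $O(E)=A$. The involutions exist, lie outside $A$ and are $A$-conjugate. For $e\in E$ the square $e^2$ lies in $A$ and has odd order.

Cyclic type. Let $e$ generate $P$. Then $e\notin A$ because $4\nmid|A|$, and $e^2\in A$ is the only involution of $P$. Every involution of $E$ lies in a conjugate of $P$, so it is conjugate to $e^2$ and lies in the normal subgroup $A$.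

Klein type. Let $c_1,c_2$ be the two elements of $E/O$ outside $A/O$, and let $H_i\subset E$ be the preimage of $\{1,c_i\}$, a group of order $2|O|$ with $O(H_i)=O$. The involutions of $E$ mapping to $c_i$ are the involutions of $H_i$; by Lemma~\ref{lem:2m} they exist and are $O$-conjugate. Conjugation does not change the image in the abelian group $E/O$, so there are exactly two $A$-classes. An $e$ with $e^2$ of order $2$ would generate a cyclic Sylow $2$-subgroup, and there is none.
\end{proof}

Let $Z_0$ and $Z_1$ be the sets of points of $B$ of cyclic and of Klein type, indexed so that $Z_0$ is the part with no real point above it, and let $B'=\pi(S)$. By Lemma~\ref{lem:types},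
\begin{equation}\label{eq:decomp}
B=B'\sqcup Z_0,\qquad Z^G=Z_1\sqcup Z_0,\qquad Z_1=Z\cap B'
\end{equation}
as sets. In Example~\ref{ex:line} the origin is of Klein type; Example~\ref{ex:gerbe} is of cyclic type.

\subsection{The stack of involutions}

To find $M(\mathbb C)$ and $Z$ inside the inertia we isolate the automorphisms of order $1$ and $2$. By (F1), $\mathcal I_{\mathcal X}\to\mathcal X$ is unramified and separated, so its unit section is an open and closed immersion. The locus $\{z^2=1\}$ is the preimage of the unit section under the squaring morphism, so it is open and closed. Removing the unit section from it leaves an open and closed substack $\mathcal Z\subset\mathcal I_{\mathcal X}$, whose objects over $T$ are the pairs $(x,z)$ with $z^2=1$ and $z\ne1$ at every point of $T$. It is finite over $\mathcal X$. Let $\mathcal Z^c$ be its coarse space.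

\begin{proposition}\label{prop:upper}
The set $Z$ is closed in $M(\mathbb C)$, and $h(B)+h(Z^G)\le h(I_{\mathcal X}(\mathbb C))$.
\end{proposition}

\begin{proof}
Since $\mathcal X\sqcup\mathcal Z$ is an open and closed substack of $\mathcal I_{\mathcal X}$, the space $M(\mathbb C)\sqcup\mathcal Z^c(\mathbb C)$ is open and closed in $I_{\mathcal X}(\mathbb C)$, and $h(M(\mathbb C))+h(\mathcal Z^c(\mathbb C))\le h(I_{\mathcal X}(\mathbb C))<\infty$.

The continuous map $j\colon\mathcal Z^c(\mathbb C)\to M(\mathbb C)$ has image $Z$ by Cauchy's theorem, and it is injective because the involutions of $\operatorname{Aut}(x)$ are conjugate (Lemma~\ref{lem:2m}). It is closed: the scheme $V_{\mathcal Z}=V\times_{\mathcal X}\mathcal Z$ is proper over $M$, and $V_{\mathcal Z}(\mathbb C)\to\mathcal Z^c(\mathbb C)$ is continuous and onto, so the image under $j$ of a closed set is the image of its closed preimage under the closed map $V_{\mathcal Z}(\mathbb C)\to M(\mathbb C)$. Hence $Z$ is closed and homeomorphic to $\mathcal Z^c(\mathbb C)$. It is $G$-stable since $\operatorname{Aut}(\sigma x)\cong\operatorname{Aut}(x)$. Now apply (F5) to $M(\mathbb C)$ and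 to $Z$.
\end{proof}

\subsection{Splitting off the points without real forms}

The sheaf argument will bound $h(S)$ by $h(B')+h(Z_1)$. A closed subset can have more cohomology than the ambient space, so to pass to $B$ and $Z^G$ we need the decompositions \eqref{eq:decomp} to be topological. The last assertion of Lemma~\ref{lem:types} describes $Z_0$ by a condition that can be tested on $R(\mathbb C)$.

\begin{proposition}\label{prop:split}
The sets $B'$, $Z_0$ and $Z_1$ are closed in $M(\mathbb C)$. Hence $h(B')\le h(B)$ and $h(Z_1)\le h(Z^G)$.
\end{proposition}

\begin{proof}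
The set $B'$ is closed by Proposition~\ref{prop:cover}, and then so is $Z_1=Z\cap B'$. Let $D=\{(v,v',\varphi):v'=\sigma v\}$, a closed subset of $R(\mathbb C)$ because $V(\mathbb C)$ is Hausdorff. Composition of isomorphisms is a morphism $R\times_VR\to R$, and $\sigma$ acts continuously on $R(\mathbb C)$. Composing $\rho=(v,\sigma v,\varphi)\in D$ with $\sigma\rho=(\sigma v,v,\sigma(\varphi))$ thus defines a continuous map
\[
\nu\colon D\to R(\mathbb C),\qquad (v,\sigma v,\varphi)\mapsto(v,v,\varphi\,\sigma(\varphi)).
\]
It takes values in the complex points of the closed subscheme $\{v=v'\}=V\times_{\mathcal X}\mathcal I_{\mathcal X}$ of $R$, in which $V_{\mathcal Z}$ is open and closed. So $D_2=\nu^{-1}(V_{\mathcal Z}(\mathbb C))$ is closed in $R(\mathbb C)$, and $\mu(D_2)$ is closed. A point of $M(\mathbb C)$ is of the form $[x_v]$, and it lies in $\mu(D_2)$ if and only if there is $\varphi\colon\sigma x_v\to x_v$ with $(\sigma,\varphi)^2$ of order $2$. By Lemma~\ref{lem:types} this says $\mu(D_2)=Z_0$. So both decompositions in \eqref{eq:decomp} are into two disjoint closed sets, over which $h$ is additive.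
\end{proof}

\subsection{The double covering over the Klein locus}

Let $S_1=\pi^{-1}(Z_1)$. A two-to-one closed map need not be a covering; we need a continuous involution exchanging the two points of each fiber. The natural recipe is to multiply a descent datum by an involution $z$ of the real object. This requires a choice of $z$, so we work on $|\mathcal Z(\mathbb R)|$, where $z$ is part of the data, and show first that nothing is lost.

\begin{lemma}\label{lem:kappa}
The map $\kappa\colon|\mathcal Z(\mathbb R)|\to S$, $(x,z)\mapsto x$, is a homeomorphism onto $S_1$.
\end{lemma}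

\begin{proof}
It is continuous and closed by Lemma~\ref{lem:closed}, so it suffices to show that it is injective with image $S_1$. If $(x,z)\in\mathcal Z(\mathbb R)$, then $\operatorname{Aut}(x_{\mathbb C})$ has even order, so $\pi(x)\in Z\cap B'=Z_1$. Conversely let $x\in S_1$ be given by an involution $r\in E\setminus A$; the fiber of $\kappa$ over $x$ is the set of conjugacy classes of involutions of $\operatorname{Aut}(x)=C_A(r)$. Conjugation by $r$ is a permutation of order at most $2$ of the set of involutions of $A$, which has odd cardinality, so it has a fixed point $z\in C_A(r)$. Then $|C_A(r)|$ is even and divides $|A|$, so it is twice an odd number, and the involutions of $C_A(r)$ form one class by Lemma~\ref{lem:2m}.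
\end{proof}

\begin{proposition}\label{prop:double}
The map $\pi_1=\pi|_{S_1}\colon S_1\to Z_1$ is a double covering.
\end{proposition}

\begin{proof}
Let $(x,z)\in\mathcal Z(T)$. In the notation of (F6), $x$ corresponds to a pair $(\xi,c)$, and $z$ to an automorphism of $\xi$, again written $z$, with $zc=c\,s^*(z)$. Put $c'=zc$. Then
\[
c'\,s^*(c')=z\,c\,s^*(z)\,s^*(c)=z^2\,c\,s^*(c)=1,\qquad zc'=z\,c\,s^*(z)=c'\,s^*(z).
\]
So $c'$ is a descent datum and $z$ is an automorphism of $(\xi,c')$; we obtain a twisted object $(x',z')\in\mathcal Z(T)$. The construction commutes with pullback along $T'\to T$, and an isomorphism compatible with $c$ and $z$ is compatible with $zc$. Hence it induces a map $\tau$ from $|\mathcal Z(\mathbb R)|$ to itself, and for a test scheme $T\to\mathcal Z$ the composite $T(\mathbb R)\to|\mathcal Z(\mathbb R)|\xrightarrow{\tau}|\mathcal Z(\mathbb R)|$ is the map induced by the twisted morphism $T\to\mathcal Z$, which is continuous. So $\tau$ is continuous, and $\tau^2=1$ because $z(zc)=c$.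

Transport $\tau$ to $S_1$ by $\kappa$. It does not change $\xi$, so it preserves the fibers of $\pi_1$, and it replaces $r=(\sigma,c)$ by $(\sigma,zc)=zr$. Since $z\notin O$, the images of $r$ and $zr$ in $E/O$ differ, so by Lemma~\ref{lem:types} $\tau$ exchanges the two points of each fiber. As $S_1$ is Hausdorff, each $x\in S_1$ and $\tau x$ have disjoint open neighborhoods $N',N''$, and $N=N'\cap\tau N''$ is an open neighborhood of $x$ with $N\cap\tau N=\emptyset$; thus $S_1\to S_1/\tau$ is a double covering. The induced map $S_1/\tau\to Z_1$ is a continuous bijection, and it is closed because $\pi$ is closed and $S_1$ is closed in $S$. So it is a homeomorphism.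
\end{proof}

\subsection{End of the proof}

\begin{lemma}\label{lem:finite}
Let $g\colon T\to T'$ be a continuous closed map with finite fibers and $T$ Hausdorff. For a sheaf $\mathcal F$ of abelian groups on $T$, the stalk of $g_*\mathcal F$ at $t'$ is $\prod_{t\in g^{-1}(t')}\mathcal F_t$, and $\mathrm H^*(T,\mathcal F)=\mathrm H^*(T',g_*\mathcal F)$.
\end{lemma}

\begin{proof}
If $O\supset g^{-1}(t')$ is open, then $N=T'\setminus g(T\setminus O)$ is an open neighborhood of $t'$ with $g^{-1}(N)\subset O$. So the stalk is the colimit of $\mathcal F(O)$ over all open $O\supset g^{-1}(t')$, and disjoint unions of neighborhoods of the points of the fiber are cofinal among these. The formula shows that $g_*$ is exact, so the Leray spectral sequence degenerates.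
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
By Proposition~\ref{prop:cover}, Lemma~\ref{lem:finite} applies to $\pi\colon S\to B'$, so $\mathrm H^*(S,\mathbb F_2)=\mathrm H^*(B',\pi_*\mathbb F_2)$. On stalks, $\mathbb F_2\to\pi_*\mathbb F_2$ is the diagonal map $\mathbb F_2\to\prod_{\pi^{-1}(\beta)}\mathbb F_2$, which is injective because the fibers over $B'$ are nonempty. This gives an exact sequence on $B'$,
\[
0\to\mathbb F_2\to\pi_*\mathbb F_2\to\mathcal Q\to0 .
\]
Points of $B'\setminus Z_1$ are of odd type and have one preimage, so $\mathcal Q$ vanishes off the closed set $Z_1$ and $\mathrm H^*(B',\mathcal Q)=\mathrm H^*(Z_1,\mathcal Q|_{Z_1})$. The restriction map $(\pi_*\mathbb F_2)|_{Z_1}\to\pi_{1*}\mathbb F_2$ is an isomorphism, by the stalk formula for $\pi$ and for $\pi_1$. So $\mathcal Q|_{Z_1}=\pi_{1*}\mathbb F_2/\mathbb F_2$. Over an open set where the covering $\pi_1$ is trivial, this is $\mathbb F_2^2$ modulo the diagonal, a constant sheaf $\mathbb F_2$. An automorphism of the constant sheaf $\mathbb F_2$ is the identity on stalks, hence the identity; so these local isomorphisms glue, and $\mathcal Q|_{Z_1}\cong\mathbb F_2$.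 The long exact sequence and Propositions~\ref{prop:split} and~\ref{prop:upper} give
\[
h(S)\le h(B')+h(Z_1)\le h(B)+h(Z^G)\le h(I_{\mathcal X}(\mathbb C)).\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis $4\nmid|A|$ enters only through Lemmas~\ref{lem:2m} and~\ref{lem:types}: the involutions of a stabilizer are conjugate (Proposition~\ref{prop:upper}, Lemma~\ref{lem:kappa}), $Z_0$ is detected by elements of order $4$ (Proposition~\ref{prop:split}), and the fibers of $\pi$ have at most two points, so that $\mathcal Q$ has rank at most one. The first and the last of these fail for the constant group $B(\mathbb Z/2)^2$, where $E=A\times G$ is abelian: $A$ has three classes of involutions and the fiber of $\pi$ has four points. Once the fibers are larger, they and the conjugacy classes of $A$ can carry different monodromy, which is what Section~\ref{sec:counter} exploits. Separatedness is used through (F1) and (F2), which make $S$ Hausdorff and $\pi$ closed.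
\end{remark}

\begin{thebibliography}{9}

\bibitem{AGF}
Emiliano Ambrosi and Olivier de Gaay Fortman, \emph{Topological groupoids with involution and real algebraic stacks}, arXiv:2504.02760 (2025).

\bibitem{EHKV}
Edidin, Hassett, Kresch, and Vistoli, \emph{Brauer groups and quotient stacks}.

\end{thebibliography}
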